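# Ball quotients of critical exponent less than 2 are Stein

## 1. Three quotients of a Siegel domain in $\mathbb C^2$

Let $\mathbb B$ be the unit ball of $\mathbb C^n$, with the distance $d$ given by
$$\cosh^2 d(y,y')=\frac{|1-\langle y,y'\rangle|^2}{(1-|y|^2)(1-|y'|^2)} ,\tag{1}$$
where $\langle\cdot,\cdot\rangle$ is linear in the first variable. This is the complex hyperbolic distance; biholomorphisms of $\mathbb B$ are isometries. We begin with $n=2$ and the unbounded model
$$D=\{(z,w)\in\mathbb C^2:\ u:=\operatorname{Im}w-|z|^2>0\}.$$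
The map $(z,w)\mapsto Y=\bigl(\tfrac{2z}{w+i},\tfrac{w-i}{w+i}\bigr)$ is a biholomorphism $D\to\mathbb B$. It sends $o_1=(0,i)$ to $0$, and from $|w+i|^2-|w-i|^2-4|z|^2=4u$ we get $1-|Y|^2=4u/|w+i|^2$. By (1),
$$\cosh^2 d\bigl(o_1,(z,w)\bigr)=\frac{|w+i|^2}{4u}.\tag{2}$$

For $\tau\in\mathbb C$, $t\in\mathbb R$ put
$$g_{\tau,t}(z,w)=\bigl(z+\tau,\ w+t+2iz\bar\tau+i|\tau|^2\bigr).$$
A direct check gives $u\circ g_{\tau,t}=u$, so $g_{\tau,t}$ is an automorphism of $D$, and $g_{\tau,t}\,g_{\tau',t'}=g_{\tau+\tau',\,t+t'+2\operatorname{Im}(\tau\bar\tau')}$. Since $g_{\tau,t}(o_1)=(\tau,\,t+i(1+|\tau|^2))$ has $u=1$, (2) gives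
$$\cosh^2 d(o_1,g_{\tau,t}o_1)=\tfrac14\bigl(t^2+(2+|\tau|^2)^2\bigr),\tag{3}$$
so $e^{d}$ is $\bigl(t^2+(2+|\tau|^2)^2\bigr)^{1/2}$ up to a factor between $\frac12$ and $1$, because $\cosh d\le e^d\le 2\cosh d$.

Take three discrete groups of such maps. A map $g_{\tau,t}$ with a fixed point has $\tau=0$ and $t=0$, so all of them act freely. For each we ask for which $s$ the series $\sum_\gamma e^{-s\,d(o_1,\gamma o_1)}$ converges, and what the quotient looks like.

*Vertical translations*, $\Gamma_1=\{g_{0,k}:k\in\mathbb Z\}$. Here $e^d$ is comparable to $\sqrt{k^2+4}$, so the series converges exactly for $s>1$. The quotient is $\{(z,q):0<|q|<e^{-2\pi|z|^2}\}$ via $q=e^{2\pi iw}$. The function $\frac1u+(\operatorname{Im}w)^2$ is invariant and strictly psh (we check this in Section 9). Where it is $\le C$, we have $u\ge1/C$, $\operatorname{Im}w\le\sqrt C$, $|z|^2\le\operatorname{Im}w$, and $\operatorname{Re}w$ is bounded modulo $1$. So its sublevel sets are compact in the quotient.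

*Horizontal translations*, $\Gamma_2=\{g_{k,0}:k\in\mathbb Z\}$. Here $e^d$ is comparable to $k^2+2$, so the series converges exactly for $s>\frac12$. The function $\tilde w=w-iz^2$ is holomorphic and invariant, because $w+2ikz+ik^2-i(z+k)^2=w-iz^2$. With $z=\xi+iy$ we have $u=\operatorname{Im}\tilde w-2y^2$. So $\frac1u+|\tilde w|^2\le C$ bounds $\tilde w$ and $y$, and it bounds $u$ from below, while $\xi$ is bounded modulo $1$. Again we have a strictly psh function with compact sublevel sets.

*A Heisenberg lattice*, $\Gamma_3=\{g_{\tau,t}:\tau\in\mathbb Z[i],\ t\in2\mathbb Z\}$. For $a=2+|\tau|^2\ge2$ and $s>1$, the sum $\sum_{t\in2\mathbb Z}(t^2+a^2)^{-s/2}$ lies between two constant multiples of $a^{1-s}$. Then $\sum_{\tau\in\mathbb Z[i]}(2+|\tau|^2)^{1-s}$ converges exactly when $2(s-1)>2$, that is, $s>2$. As for the quotient, the hypersurface $\{u=1\}$ becomes compact: modulo $\Gamma_3$ we can bound $z$, then $\operatorname{Im}w=1+|z|^2$ is bounded, and $\operatorname{Re}w$ is bounded modulo $2$. Consider the discs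
$$|\zeta|\le r,\qquad \zeta\mapsto\bigl(\zeta,\ i(1+r^2)\bigr),\qquad u=1+r^2-|\zeta|^2 .$$
Their boundaries lie in $\{u=1\}$. By the maximum principle, every holomorphic $f$ on $D/\Gamma_3$ satisfies $|f(\text{center})|\le\max_{\{u=1\}}|f|$. The centers have $u=1+r^2\to\infty$, so they leave every compact set. Holomorphic functions on $D/\Gamma_3$ cannot distinguish going to infinity from staying in a compact set.

The thresholds are $1$, $\frac12$ and $2$. In the first two cases there are many holomorphic functions, and in the third there are too few. Is the number $2$ the dividing value?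

## 2. Critical exponents, Stein manifolds, and the theorem

Write $G=\mathrm{PU}(n,1)$ for the group of biholomorphisms of $\mathbb B=\mathbb H^n_{\mathbb C}$, $n\ge1$. The distance (1) comes from the Bergman metric normalized to have holomorphic sectional curvature $-4$. For $n\ge2$ the sectional curvature lies between $-4$ and $-1$; for $n=1$ the metric is $|d\zeta|/(1-|\zeta|^2)$, of curvature $-4$.

**Definition.** For a discrete subgroup $\Gamma<G$ and $o\in\mathbb B$, the critical exponent is
$$\delta(\Gamma)=\inf\Bigl\{s\in\mathbb R_+:\ \sum_{\gamma\in\Gamma}e^{-s\,d(o,\gamma o)}<\infty\Bigr\}.$$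

Since $|d(o',\gamma o')-d(o,\gamma o)|\le 2d(o,o')$, it does not depend on $o$. Section 1 computed $\delta(\Gamma_1)=1$, $\delta(\Gamma_2)=\frac12$, $\delta(\Gamma_3)=2$.

**Definition.** A complex manifold $X$ is Stein if holomorphic functions separate its points and $X$ is holomorphically convex, that is, for each compact $K$ the hull $\{x:|f(x)|\le\max_K|f|\ \forall f\in\mathcal O(X)\}$ is compact. An exhaustion of $X$ is a continuous real function whose sublevel sets $\{\varphi\le C\}$ are all compact.

So $D/\Gamma_3$ is not Stein. A Stein manifold contains no compact complex curve, since all holomorphic functions are constant on its components. Psh means plurisubharmonic. A continuous function $v$ is called strictly psh if near each point $v-a|z|^2$ is psh for some $a>0$ in local coordinates. This is stable under maxima and under adding continuous psh functions. The following textbook theorems will be used.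

* (Grauert) A complex manifold with a smooth strictly psh exhaustion is Stein; conversely every Stein manifold has one. Narasimhan's theorem allows the exhaustion to be only continuous.
* (Richberg) If $v$ is continuous and strictly psh on $X$ and $\epsilon>0$ is a constant, there is a smooth strictly psh $v'$ with $|v'-v|<\epsilon$.
* (Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 5.2.8) If $v'$ is a smooth strictly psh exhaustion of $X$, every function holomorphic near $\{v'\le0\}$ is a uniform limit on $\{v'\le0\}$ of functions in $\mathcal O(X)$.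
* (Behnke–Stein, K. Stein; see Grauert–Remmert, *Theory of Stein Spaces*) An increasing union of Stein open sets, each Runge in the next, is Stein. Here $X\subset X'$ is Runge if every $f\in\mathcal O(X)$ is a limit, uniformly on compact subsets of $X$, of functions in $\mathcal O(X')$. For instance a disc is Runge in $\mathbb C$, and an annulus is not, because of $1/z$.

By Grauert's theorem, $D/\Gamma_1$ and $D/\Gamma_2$ are Stein. The statement suggested by the examples is a conjecture of Dey and Kapovich, stated in William Sarem, "Holomorphic functions on geometrically finite quotients of the ball", arXiv:2411.16620 (2024): *if $\Gamma<\mathrm{PU}(n,1)$ is discrete and torsion-free with $\delta(\Gamma)<2$, then $\mathbb H^n_{\mathbb C}/\Gamma$ is a Stein manifold.* The case of convex-cocompact $\Gamma$ is a theorem of Dey–Kapovich; we will not need it. We prove the conjecture from a weaker hypothesis.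

**Theorem 1.** Let $\Gamma<\mathrm{PU}(n,1)$ be discrete and torsion-free with
$$\sum_{\gamma\in\Gamma}\bigl(1+d(o,\gamma o)\bigr)e^{-2d(o,\gamma o)}<\infty.\tag{4}$$
Then $\mathbb B/\Gamma$ is a Stein manifold.

**Corollary 2.** The conjecture is true, for every discrete torsion-free $\Gamma$, with no finiteness assumption.

Indeed, if $\delta(\Gamma)<2$, pick $s\in(\delta(\Gamma),2)$; then $(1+r)e^{-2r}\le Ce^{-sr}$ for $r\ge0$, so (4) holds. Condition (4) does not depend on $o$ either.

For $n=1$ the corollary is easy. A noncompact Riemann surface is Stein (Behnke–Stein). If $\mathbb B/\Gamma$ is compact, then $\delta(\Gamma)=2$: the disc of radius $r$ has area $\pi\sinh^2r$, and comparing areas of unions of translates of a compact fundamental domain shows that the number of orbit points at distance $\le r$ is between two constant multiples of $e^{2r}$ for large $r$. So $\delta<2$ excludes compactness.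

## 3. The kernels $k_y$ and their sum over an orbit

From now on $\Gamma$ is as in Theorem 1, $M=\mathbb B/\Gamma$, and $\omega$ is the Kähler form. The curvature is at most $-1$, so $\mathbb B$ is a CAT$(-1)$ space: geodesic triangles are at least as thin as their comparison triangles in the real hyperbolic plane. For $y\in\mathbb B$ put
$$k_y(z)=\cosh^{-2}d(z,y)=1-|\varphi_y(z)|^2=\frac{(1-|y|^2)(1-|z|^2)}{|1-\langle z,y\rangle|^2},\tag{5}$$
where $\varphi_y\in G$ takes $y$ to $0$. We record three facts.

* $-k_y=|\varphi_y|^2-1$ is smooth and strictly psh, $0<k_y\le 1$, $k_y(y)=1$.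
* $\log k_y=-2\log\cosh d(\cdot,y)$ is $2$-Lipschitz for $d$.
* By Schwarz–Pick, a holomorphic $f:\mathbb B\to\mathbb D$ contracts $d$ to the metric $|d\zeta|/(1-|\zeta|^2)\ge|d\zeta|$. So $f$ and $\operatorname{Re}f$ are $1$-Lipschitz for $d$.

Since $(\mathbb B,d)$ is geodesic, a function that is $L$-Lipschitz near every point is $L$-Lipschitz: subdivide a geodesic.

Fix $o\in\mathbb B$ and set $F=\sum_{\gamma\in\Gamma}k_{\gamma o}$. We have $1-|\gamma o|^2=\cosh^{-2}d(0,\gamma o)\le4e^{-2d(0,\gamma o)}$, so (4) gives $\sum_\gamma(1-|\gamma o|^2)<\infty$. On $\{|z|\le r\}$, $r<1$, we have $|1-\langle z,y\rangle|\ge1-r$. So by (5) each derivative of $k_{\gamma o}$ is bounded there by a constant times $1-|\gamma o|^2$. Hence the series converges locally uniformly with all derivatives, $F$ is smooth, positive and $\Gamma$-invariant, and $-F$ is strictly psh.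

## 4. Two obstructions: cusps, and orbit points seen in one direction

The natural attempt is to use $-F$, a negative strictly psh function on $M$. If $F\to0$ at infinity in $M$, then each $\{F>c\}$ is relatively compact, $-F+\frac1{F-c}$ is a strictly psh exhaustion of it, and we may let $c\to0$. For $\Gamma=1$ this works: $F=k_o\to0$. It fails at two places.

*Cusps.* Take $\Gamma_1$ of Section 1 and $o=o_1$. By (2), after a vertical translation, $\cosh^2d\bigl((0,iv),(k,\text{shift of }o_1)\bigr)$, meaning the distance from $(0,iv)$ to $(0,i+k)$, satisfies $\cosh^2 d=\frac{k^2+(v+1)^2}{4v}$. With $\sum_{k\in\mathbb Z}\frac1{k^2+a^2}=\frac{\pi\coth\pi a}{a}$,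
$$F(0,iv)=\sum_{k\in\mathbb Z}\frac{4v}{k^2+(v+1)^2}=\frac{4\pi v}{v+1}\coth\bigl(\pi(v+1)\bigr)\longrightarrow4\pi\qquad(v\to\infty),$$
although $(0,iv)$ goes to infinity in the quotient. No other choice helps. Let $h<0$ be any $\Gamma_1$-invariant psh function. Restrict it to $z=0$ and use $q=e^{2\pi iw}$, $0<|q|<1$. If $h\to0$ as $q\to0$, it extends subharmonically over $q=0$ with the value $0$, an interior maximum, so $h\equiv0$ on $z=0$, a contradiction. So negative invariant psh functions cannot tend to $0$ in such a cusp, and cusps need their own functions.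

*The rest of $M$.* Suppose $x$ is far from the orbit and the injectivity radius at $x$ is not small. Is $F(x)$ small? Put $x=0$. By (1) and (5), $k_y(0)k_{y'}(0)=|1-\langle y,y'\rangle|^2/\cosh^2d(y,y')$, so with $\gamma'=\gamma g$
$$F(x)^2=\sum_{g\in\Gamma}\frac1{\cosh^2d(o,go)}\sum_{\gamma\in\Gamma}|1-\langle\gamma o,\gamma go\rangle|^2 .$$
If we bound each inner term by $4$, the inner sum becomes infinite. Suppose we keep only pairs with $|1-\langle\gamma o,\gamma go\rangle|>t$. We will see that then $\gamma^{-1}x$ is close to the segment $[o,go]$, so the number of such $\gamma$ is at most a constant times $d(o,go)+2$. This is where the factor $1+d$ in (4) comes from. For pairs with $|1-\langle\gamma o,\gamma go\rangle|\le t$, two orbit points seen from $x$ in nearly the same direction, this estimate gives nothing. The direct attempt stops here.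

What gets past this point is a second family of functions. If many orbit points crowd around one boundary direction, a single pluriharmonic function can be large on all of them and small at $x$. We should use a combination of kernels $k_{\beta o}$ and such functions, with the best coefficients. Linear programming duality tells us what happens if no combination works: there is then a mass distribution on the orbit that is dominated by the kernels *and* not crowded in any direction. For it the pair count does apply.

The proof therefore has this plan. We define the largest admissible negative psh function $h$ and show that it is close to $0$ at far points where $M$ is not thin. Then $\{h<-c\}$ is contained in a compact set together with finitely many cusps. The cusps get explicit exhaustions. We glue, so $\{h<-c\}$ is Stein, and let $c\to0$.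

## 5. Thin parts

The facts below about a discrete torsion-free $\Gamma$ are standard; see Ballmann–Gromov–Schroeder, *Manifolds of Nonpositive Curvature*, and Bowditch, *Discrete parabolic groups*, J. Differential Geom. 38 (1993), and *Geometrical finiteness with variable negative curvature*, Duke Math. J. 77 (1995).

* (F1) Every $\gamma\ne1$ is parabolic or loxodromic, with fixed set $\mathrm{Fix}(\gamma)\subset\partial\mathbb B$ of $1$, respectively $2$, points. If $\gamma,\gamma'\ne1$ have a common fixed point, then $\mathrm{Fix}(\gamma)=\mathrm{Fix}(\gamma')$.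
* (F2) (Margulis) There is $\varepsilon_0=\varepsilon_0(n)>0$ such that $\langle\gamma\in\Gamma:d(x,\gamma x)\le\varepsilon_0\rangle$ is virtually nilpotent for all $x$.
* (F3) A discrete group of isometries of $\mathbb B$ that fixes a boundary point and contains no loxodromic element is virtually nilpotent.

**Step 1: a virtually nilpotent subgroup has one fixed set.** Let $1\ne H<\Gamma$ be virtually nilpotent; we show that all $\mathrm{Fix}(\gamma)$, $\gamma\in H\setminus1$, are equal. Let $H_0<H$ be nilpotent of finite index. Since $\Gamma$ is torsion-free, $H$ and hence $H_0$ are infinite. Pick $z\neq1$ central in $H_0$. If $g\in H_0\setminus1$, then $g$ commutes with $z$ and preserves $\mathrm{Fix}(z)$, a set of at most two points. So $g^2\ne1$ fixes it pointwise. By (F1), $\mathrm{Fix}(g^2)=\mathrm{Fix}(z)$, and $\mathrm{Fix}(g)=\mathrm{Fix}(g^2)$ because $g$ and $g^2$ have a common fixed point. For $g\in H\setminus1$, some power $g^j\ne1$ lies in $H_0$, and $\mathrm{Fix}(g)=\mathrm{Fix}(g^j)$.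

**Step 2: the sets $T_\Lambda$.** The aim is to cut out the thin parts. For $\Lambda=\mathrm{Fix}(\gamma)$, $\gamma\ne1$, let $P_\Lambda=\mathrm{Stab}_\Gamma(\Lambda)$. No element of $P_\Lambda$ swaps two points of $\Lambda$: it would reverse the geodesic joining them, fix a point on it, be elliptic, and by discreteness have finite order. So every $g\in P_\Lambda\setminus1$ fixes $\Lambda$ pointwise and $\mathrm{Fix}(g)=\Lambda$ by (F1). Put
$$T_\Lambda=\{x:\exists\gamma\in P_\Lambda\setminus1,\ d(x,\gamma x)<\varepsilon_0\},\qquad T'_\Lambda=\{x:\exists\gamma\in P_\Lambda\setminus1,\ d(x,\gamma x)\le\varepsilon_0/2\}\subset T_\Lambda .$$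

For example, take $\Gamma_1$. A Heisenberg translation commutes with $g_{0,k}$ and moves $(z,w)$ to a point $(0,iu)$ (up to a vertical translation), and the dilation $(z,w)\mapsto(\lambda z,\lambda^2w)$ with $\lambda^2=1/u$ moves that to $o_1$ and turns $k$ into $k/u$. By (3), $\cosh^2d=1+k^2/(4u^2)$, that is, $\sinh d=|k|/(2u)$. So $T_\Lambda=\{u>1/(2\sinh\varepsilon_0)\}$, a horoball.

The sets $T_\Lambda$ are open and pairwise disjoint. Indeed, if $x\in T_\Lambda\cap T_{\Lambda'}$ with elements $\gamma,\gamma'$, both lie in the virtually nilpotent group of (F2), so $\Lambda=\mathrm{Fix}(\gamma)=\mathrm{Fix}(\gamma')=\Lambda'$ by Step 1. Also $gT_\Lambda=T_{g\Lambda}$ for $g\in\Gamma$. So if $x,gx\in T_\Lambda$, then $T_\Lambda\cap T_{g\Lambda}\ne\emptyset$ and $g\in P_\Lambda$. Hence $T_\Lambda/P_\Lambda$ embeds as an open subset of $M$.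

By proper discontinuity the closed sets $\{x:d(x,\gamma x)\le\varepsilon_0/2\}$, $\gamma\ne1$, form a locally finite family. So arbitrary unions of sets $T'_\Lambda$ are closed in $\mathbb B$. Applied to $\bigcup_{g\in\Gamma}T'_{g\Lambda}$, this shows that $T'_\Lambda/P_\Lambda$ is closed in $M$.

**Step 3: if $\Lambda$ has two points, $T'_\Lambda/P_\Lambda$ is compact.** The aim is that only parabolic thin parts need attention. $P_\Lambda$ acts on the geodesic $A$ joining the points of $\Lambda$ by translations, discretely. The kernel fixes points of $\mathbb B$, so it is finite, hence trivial. So $P_\Lambda$ is generated by some $\gamma_0$ of translation length $\ell>0$. Nearest-point projection to $A$ is $1$-Lipschitz and equivariant, so $d(x,\gamma_0^kx)\ge|k|\ell$, and only finitely many $k$ occur in the definition of $T'_\Lambda$. Suppose for some $k\ne0$ there are $x_i$ with $d(x_i,\gamma_0^kx_i)$ bounded and $d(x_i,A)\to\infty$. Applying powers of $\gamma_0$, which commute with $\gamma_0^k$, we may assume that the projections of $x_i$ to $A$ stay in a compact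 set. Pass to a subsequence along which the projections and the directions from them to $x_i$ converge. Then $x_i\to\xi\in\partial\mathbb B$, the endpoint of a ray perpendicular to $A$, so $\xi\notin\Lambda$. Since $d(x_i,\gamma_0^kx_i)$ is bounded, $\gamma_0^kx_i\to\xi$ too, so $\gamma_0^k\xi=\xi$. This contradicts $\mathrm{Fix}(\gamma_0^k)=\Lambda$. So $T'_\Lambda$ is a closed set in a bounded neighborhood of $A$, on which $P_\Lambda$ acts cocompactly.

## 6. The largest Lipschitz psh function equal to $-1$ on the orbit

Let $\mathcal U$ be the set of psh functions $u$ on $\mathbb B$ with $-1\le u\le0$, $u=-1$ on $\Gamma o$, and $u$ $11$-Lipschitz for $d$. Put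
$$h=\sup_{u\in\mathcal U}u .$$
The constant $-1$ is in $\mathcal U$. A supremum of $11$-Lipschitz functions is $11$-Lipschitz, and a continuous supremum of psh functions is psh. So $h\in\mathcal U$. If $u\in\mathcal U$ and $g\in\Gamma$, then $u\circ g\in\mathcal U$, so $h$ is $\Gamma$-invariant. Finally $h(o)=-1$, so $h$ is not identically $0$, and the maximum principle gives $h<0$ everywhere.

For $x\in\mathbb B$ let $R(x)=\min_{\gamma}d(x,\gamma o)$ and $N_x(\rho)=\#\{\gamma\in\Gamma:d(x,\gamma x)\le\rho\}$.

**Proposition 3.** Let $\varepsilon\in(0,1]$, $c_\varepsilon=\log(48/\varepsilon)$, $\rho_\varepsilon=c_\varepsilon+2\log4+2$. For every $N_0$ there is $R_0$ such that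
$$R(x)\ge R_0,\quad N_x(\rho_\varepsilon)\le N_0\quad\Longrightarrow\quad h(x)\ge-\varepsilon .$$

## 7. Duality and the count of pairs: proof of Proposition 3

Conjugating by an element of $G$, we use ball coordinates in which $x=0$. Distances, the $k_y$, $h$, and the series in (4) are unaffected. Put
$$m=\tfrac{2\varepsilon}3,\qquad t=\tfrac m8=\tfrac\varepsilon{12},$$
so that $4t=\frac m2$ and $\log(4/t)=c_\varepsilon$.

**Step 1: functions that detect a crowded direction.** For $\beta\in\Gamma$ let
$$\tau_\beta(z)=\operatorname{Re}\frac t{1+t-\langle z,\beta o\rangle}.$$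
With $a=1+t-\langle z,\beta o\rangle$ we have $\operatorname{Re}a>t$, hence $|a|>t$. So $t/a$ is a holomorphic map to $\mathbb D$, and $\operatorname{Re}(t/a)=t\operatorname{Re}a/|a|^2>0$. Thus $\tau_\beta$ is positive, pluriharmonic and $1$-Lipschitz. At $x=0$ it is small: $\tau_\beta(x)=\frac t{1+t}\le t$. Near the direction of $\beta o$ it is not small. If $|1-\langle z,\beta o\rangle|\le t$, then $|a|\le2t$, so
$$|1-\langle z,\beta o\rangle|\le t\ \Longrightarrow\ \tau_\beta(z)\ge t\cdot\frac t{(2t)^2}=\tfrac14 .\tag{6}$$

**Step 2: a linear program.** We look for the combination that is cheapest at $x$ among those that are at least $1$ on the orbit. Choose a finite nonempty $S\subset\Gamma$ with $\sum_{\gamma\notin S}k_{\gamma o}(x)<\varepsilon/3$. Over $a_\beta,b_\beta\ge0$ ($\beta\in S$) minimize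
$$\sum_{\beta\in S}\bigl(a_\beta k_{\beta o}(x)+b_\beta\tau_\beta(x)\bigr)\quad\text{subject to}\quad\sum_{\beta\in S}\bigl(a_\beta k_{\beta o}(\gamma o)+b_\beta\tau_\beta(\gamma o)\bigr)\ge1\quad(\gamma\in S).\tag{7}$$

Recall strong duality. If the problem of minimizing $c\cdot v$ over $v\ge0$, $Av\ge\mathbf 1$ (all entries $1$), is feasible and bounded below, its minimum is attained and equals the maximum, also attained, of $\sum_\gamma p_\gamma$ over $p\ge0$, $A^{\mathsf T}p\le c$. As a small example, if $S=\{\gamma\}$ and $y=\gamma o$, then (7) asks for the minimum of $a\,k_y(x)+b\,\tau_\gamma(x)$ with $a+b\,\tau_\gamma(y)\ge1$. Its value is $\min\bigl(k_y(x),\tau_\gamma(x)/\tau_\gamma(y)\bigr)$, and the dual maximizes $p$ with $p\le k_y(x)$ and $p\,\tau_\gamma(y)\le\tau_\gamma(x)$.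

Program (7) is feasible ($a\equiv1$, $b\equiv0$, since $k_{\gamma o}(\gamma o)=1$), and its objective is $\ge0$. So its minimum $V$ is attained and equals the maximum of $\sum_{\gamma\in S}p_\gamma$ over $p\ge0$ with
$$\sum_{\gamma\in S}p_\gamma k_{\beta o}(\gamma o)\le k_{\beta o}(x),\qquad\sum_{\gamma\in S}p_\gamma\tau_\beta(\gamma o)\le\tau_\beta(x)\qquad(\beta\in S).\tag{8}$$

**Step 3: if $V\le m$, then $h(x)\ge-\varepsilon$.** We turn an optimal $(a,b)$ into a member of $\mathcal U$. Set
$$A=\sum_{\gamma\notin S}k_{\gamma o}+\sum_{\beta\in S}a_\beta k_{\beta o},\qquad B=\sum_{\beta\in S}b_\beta\tau_\beta,\qquad u=-(A+B).$$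
Then $u\le0$ is continuous and psh. On $\Gamma o$ we have $u\le-1$: for $\gamma\in S$ by (7), for $\gamma\notin S$ because $k_{\gamma o}(\gamma o)=1$. At $x$ we have $u(x)\ge-\frac\varepsilon3-m=-\varepsilon$. So $\max(u,-1)$ is psh with values in $[-1,0]$ and equals $-1$ on $\Gamma o$. It remains to check the Lipschitz constant.

Since $\sum_\beta b_\beta\frac t{1+t}=B(x)\le V\le m$, we get $\sum b_\beta\le m\frac{1+t}t=8(1+t)\le9$, so $B$ is $9$-Lipschitz. Each $k_y$ satisfies $k_y(z')\le e^{2d(z,z')}k_y(z)$, and this property passes to sums. So $A(z')\le e^{2d(z,z')}A(z)$. Now $\max(u,-1)=-\min(A+B,1)$. Near a point where $A+B>1$ it is constant. At a point where $A+B\le1$ we have $A\le1$. Given $\eta>0$, on a small neighborhood $A\le1+\eta$ and $e^{2d(z,z')}-1\le2(1+\eta)d(z,z')$, so $|A(z)-A(z')|\le2(1+\eta)^2d(z,z')$. So $\max(u,-1)$ is locally, hence globally, $\bigl(2(1+\eta)^2+9\bigr)$-Lipschitz for every $\eta>0$, that is, $11$-Lipschitz. Thus $\max(u,-1)\in\mathcal U$ and $h(x)\ge u(x)\ge-\varepsilon$.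

**Step 4: if $V>m$, there is a spread-out mass.** Multiply an optimal $p$ by $m/V$. This preserves (8), and now $\sum_{\gamma\in S}p_\gamma=m$. Two consequences follow. First, keeping only the term with $\gamma=\beta$ in the first inequality of (8) gives
$$p_\gamma\le k_{\gamma o}(x)\qquad(\gamma\in S).$$
Second, by (6) and the second inequality of (8), the $p$-mass of $\{\gamma\in S:|1-\langle\gamma o,\beta o\rangle|\le t\}$ is at most $4\tau_\beta(x)\le4t=\frac m2$, for every $\beta\in S$. Call $(\gamma,\gamma')\in S^2$ good if $|1-\langle\gamma o,\gamma'o\rangle|>t$. For each $\gamma'$ the $\gamma$ with $(\gamma,\gamma')$ good have mass at least $\frac m2$. So, using $k_y(0)k_{y'}(0)=|1-\langle y,y'\rangle|^2/\cosh^2d(y,y')$ and $|1-\langle y,y'\rangle|\le2$,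
$$\frac{m^2}2\le\sum_{\text{good}}p_\gamma p_{\gamma'}\le\sum_{\text{good}}k_{\gamma o}(x)k_{\gamma'o}(x)\le\sum_{g\in\Gamma}\frac{4\,n(g)}{\cosh^2d(o,go)},\tag{9}$$
where $g=\gamma^{-1}\gamma'$ and $n(g)$ is the number of $\gamma$ with $(\gamma,\gamma g)$ good.

**Step 5: a good pair puts $\gamma^{-1}x$ near the segment $[o,go]$.** This is needed to bound $n(g)$. Let $(\gamma,\gamma g)$ be good and $\Delta=d(o,go)=d(\gamma o,\gamma go)$. By (1) and $1-|y|^2=\cosh^{-2}d(x,y)$,
$$\cosh\Delta>t\cosh d(x,\gamma o)\cosh d(x,\gamma go).$$
With $e^\Delta\ge\cosh\Delta$ and $\cosh r\ge e^r/2$ this becomes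
$$d(\gamma^{-1}x,o)+d(\gamma^{-1}x,go)<\Delta+\log\frac4t=\Delta+c_\varepsilon .\tag{10}$$
Both distances on the left are at least $R(x)$, so $\Delta>2R(x)-c_\varepsilon$.

We claim that (10) implies that $p=\gamma^{-1}x$ is at distance at most $C_2:=\frac{c_\varepsilon}2+\log4$ from $[o,go]$. If $\Delta=0$, (10) says $2d(p,o)<c_\varepsilon$. If $\Delta>0$, by CAT$(-1)$ comparison the distance from $p$ to a point of the segment is at most the corresponding distance in the comparison triangle. So we may take a triangle $p,a,b$ in the hyperbolic plane of curvature $-1$ with $d(a,b)=\Delta$ and $d(p,a)+d(p,b)<\Delta+c_\varepsilon$. Let $q\in[a,b]$ be nearest to $p$, and $H=d(p,q)$.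

If $q$ is interior, the angles at $q$ are right and $\cosh d(p,a)=\cosh H\cosh d(q,a)\ge\frac14e^{H+d(q,a)}$, so $d(p,a)\ge H+d(q,a)-\log4$. The same holds for $b$. Adding, $2H+\Delta-2\log4<\Delta+c_\varepsilon$, so $H<C_2$. If $q=a$ and $p\neq a$, the angle at $a$ is at least $\pi/2$, so $\cosh d(p,b)\ge\cosh H\cosh\Delta$ and $d(p,b)\ge H+\Delta-\log4$. With $d(p,a)=H$ we get $2H<c_\varepsilon+\log4$, so $H<C_2$. If $p=a$, then $H=0$. The case $q=b$ is the same.

**Step 6: the count.** Cover $[o,go]$ by at most $\Delta+2$ unit balls centered on it. By Step 5 each $\gamma^{-1}x$ in question lies within $C_2+1$ of one of the centers. If $\gamma_1^{-1}x$ and $\gamma_2^{-1}x$ belong to the same center, then $d(x,\gamma_1\gamma_2^{-1}x)\le2C_2+2=\rho_\varepsilon$. So, with $\gamma_2$ fixed, there are at most $N_x(\rho_\varepsilon)$ such $\gamma_1$. Hence $n(g)\le(\Delta+2)N_x(\rho_\varepsilon)$, and (9) gives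
$$\frac{m^2}8\le N_x(\rho_\varepsilon)\sum_{g:\ d(o,go)>2R(x)-c_\varepsilon}\frac{d(o,go)+2}{\cosh^2d(o,go)} .$$
The summand is at most $8(1+d(o,go))e^{-2d(o,go)}$, so by (4) the sum is a tail of a convergent series that depends on neither $x$ nor $S$. If $N_x(\rho_\varepsilon)\le N_0$ and $R(x)\ge R_0(\varepsilon,N_0)$ with $R_0$ large, the inequality is impossible. So $V\le m$, and Step 3 gives $h(x)\ge-\varepsilon$. This proves Proposition 3. $\square$

## 8. The sets $\{h<-c\}$ meet finitely many thin parts

Fix $c\in(0,1)$, and let $\tilde X_c=\{h<-c\}\subset\mathbb B$, $X_c=\tilde X_c/\Gamma\subset M$.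

**Step 1: far points of $\tilde X_c$ are thin.** Choose an open neighborhood $\mathcal W$ of $1$ in $G$ with $\mathcal W^{-1}\mathcal W\subset\{g:d(0,g0)\le\varepsilon_0/2\}$. Let $N_0$ be such that the compact set $\{g:d(0,g0)\le\rho_c\}$ is covered by $N_0$ sets $g_i\mathcal W$. Write $x=a0$ with $a\in G$. If $N_x(\rho_c)>N_0$, then among the elements $a^{-1}\gamma a$ with $d(x,\gamma x)\le\rho_c$ two distinct ones lie in one $g_i\mathcal W$, say $g_iw$ and $g_iw'$. Then $(g_iw)^{-1}g_iw'=w^{-1}w'$ moves $0$ by at most $\varepsilon_0/2$. So some $\gamma\ne1$ in $\Gamma$ has $d(x,\gamma x)\le\varepsilon_0/2$. Let $R_0=R_0(c,N_0)>0$ be given by Proposition 3 with $\varepsilon=c$. A point with $h(x)<-c$ and $R(x)\ge R_0$ must have $N_x(\rho_c)>N_0$. Hence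
$$\tilde X_c\subset\{R<R_0\}\cup\bigcup_\Lambda T'_\Lambda .\tag{11}$$

Let $\mathcal L$ be the set of $\Lambda$ with $T_\Lambda\cap\Gamma\bar B(o,R_0)\ne\emptyset$. It is $\Gamma$-invariant. It is finite modulo $\Gamma$: after translation, $T_\Lambda$ meets $\bar B(o,R_0)$, and only finitely many $\gamma$ have displacement $<\varepsilon_0$ at some point of this ball, each of them determining $\Lambda=\mathrm{Fix}(\gamma)$.

**Lemma 4.** $\tilde X_c\cap T_\Lambda=\emptyset$ for $\Lambda\notin\mathcal L$.

*Proof.* This removes the possibly infinitely many other thin parts; the maximality of $h$ does it. Let $T=\bigcup_{\Lambda\notin\mathcal L}T_\Lambda$, which is open, and $T'=\bigcup_{\Lambda\notin\mathcal L}T'_\Lambda\subset T$, which is closed in $\mathbb B$ by Section 5. On $T$ we have $R>R_0$. So by (11), and since the $T_\Lambda$ are disjoint, $\tilde X_c\cap T\subset T'$. Define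
$$h'=\max(h,-c)\ \text{ on }T,\qquad h'=h\ \text{ on }\mathbb B\setminus T'.$$
These open sets cover $\mathbb B$, and on the overlap $T\setminus T'$ we have $h\ge-c$, so the definitions agree. Locally, hence globally, $h'$ is psh and $11$-Lipschitz, and $-1\le h'\le0$. Since $R=0$ on $\Gamma o$, the orbit does not meet $T$, so $h'=h=-1$ on $\Gamma o$. Thus $h'\in\mathcal U$, so $h'\le h$, that is, $h\ge-c$ on $T$. $\square$

**Step 2: the structure of $X_c$.** Let $\Lambda_1,\dots,\Lambda_l$ represent the one-point (parabolic) elements of $\mathcal L$ modulo $\Gamma$. Write $P_i=P_{\Lambda_i}$, $T_i=T_{\Lambda_i}/P_i\subset M$, $T'_i=T'_{\Lambda_i}/P_i$. The $T_i$ are open in $M$ and pairwise disjoint, and $T'_i\subset T_i$ is closed in $M$. Let $Q\subset M$ be the union of the image of $\bar B(o,R_0)$ and the sets $T'_\Lambda/P_\Lambda$ for finitely many representatives $\Lambda$ of the two-point elements of $\mathcal L$. By Step 3 of Section 5, $Q$ is compact. By (11) and Lemma 4,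
$$X_c\subset Q\cup T'_1\cup\dots\cup T'_l .\tag{12}$$

## 9. Exhaustions of parabolic quotients

**Lemma 5.** Each $\mathbb B/P_i$ carries a smooth psh exhaustion function $\varphi_i\ge0$.

*Proof.* Write $P=P_i$, and use the Siegel model $\{(z,w)\in\mathbb C^{n-1}\times\mathbb C:u=\operatorname{Im}w-|z|^2>0\}$ with the fixed point of $P$ at $\infty$. Formula (2) holds with the same proof, for $o_1=(0,i)$. An element of $G$ fixing $\infty$ is a map as in (13) composed with a dilation $(z,w)\mapsto(\lambda z,\lambda^2w)$, and it is loxodromic if $\lambda\ne1$. All elements of $P\setminus1$ are parabolic, so they have the form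
$$(z,w)\mapsto\bigl(Az+\tau,\ w+t+2i\langle Az,\tau\rangle+i|\tau|^2\bigr),\qquad A\in U(n-1),\ \tau\in\mathbb C^{n-1},\ t\in\mathbb R,\tag{13}$$
and $u$ is $P$-invariant.

**Step 1: normal form.** The aim is a finite-index subgroup that acts by translations in some coordinates and by rotations in the others. By (F3), $P$ has a nilpotent subgroup $P_0$ of finite index. The map $p\mapsto A_p$ is a homomorphism, and the closure of $\{A_p:p\in P_0\}$ in $U(n-1)$ is a compact nilpotent Lie group. Its identity component has finite index and is a compact connected nilpotent group, hence a torus. The elements of $P_0$ with linear part in this torus form a nilpotent subgroup $P'<P$ of finite index, and in a suitable unitary basis $A_p=\mathrm{diag}(\chi_j(p))$ for $p\in P'$.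

Suppose $\chi_j(a)\ne1$ for some $a\in P'$. On the $j$-th coordinate, $P'$ acts through a nilpotent group of maps $z_j\mapsto\chi_jz_j+\tau_j$. For $b\in P'$ the commutator $[a,b]$ acts there as a translation $T_v:z_j\mapsto z_j+v$, and $[a,T_v]=aT_va^{-1}T_v^{-1}=T_{(\chi_j(a)-1)v}$. The $k$-fold iterated commutator is $T_{(\chi_j(a)-1)^kv}$. Nilpotency makes this trivial for large $k$, so $v=0$. Thus on this coordinate $b$ commutes with $a$ and fixes the unique fixed point of $a$. So all of $P'$ fixes one point in the $j$-th coordinate. Conjugating by a Heisenberg translation ($A=1$ in (13)), which does not change linear parts, we move these points to $0$: we may assume $\tau_j\equiv0$ on $P'$ for every $j$ with $\chi_j\not\equiv1$.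

Let $V_0$ be the span of the coordinates with $\chi_j\equiv1$, and $z=(z_1,z_2)\in V_0\oplus V_0^\perp$. Then $P'$ acts by
$$(z_1,z_2,w)\mapsto\bigl(z_1+\tau,\ Az_2,\ w+t+2i\langle z_1,\tau\rangle+i|\tau|^2\bigr),\qquad\tau\in V_0 .$$
Composing $q$ and then $p$, the $w$-coordinate gains $t_p+t_q+2i\langle z_1,\tau_p+\tau_q\rangle+i|\tau_p|^2+i|\tau_q|^2+2i\langle\tau_q,\tau_p\rangle$. Comparing with $i|\tau_p+\tau_q|^2$ gives
$$\tau_{pq}=\tau_p+\tau_q,\qquad t_{pq}=t_p+t_q+2\operatorname{Im}\langle\tau_p,\tau_q\rangle .\tag{14}$$
So $p\mapsto(\tau_p,t_p)$ is a homomorphism to the Heisenberg group $V_0\times\mathbb R$ with the law (14). Its image $\Delta$ is discrete: as $A_p$ lies in a compact group, the $p$ with bounded $(\tau_p,t_p)$ lie in a compact subset of $G$, so they are finitely many. It is injective: if $(\tau_p,t_p)=0$, then $p$ fixes $o_1$, so $p=1$.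

**Step 2: $\operatorname{Im}\langle\tau_p,\tau_q\rangle=0$ for all $p,q\in P'$.** This is where (4) excludes groups like $\Gamma_3$. As in (3), $\cosh^2d(o_1,po_1)=\frac14\bigl(t_p^2+(2+|\tau_p|^2)^2\bigr)$, so
$$e^{2d(o_1,po_1)}\le t_p^2+(2+|\tau_p|^2)^2 .$$
Suppose $\operatorname{Im}\langle\tau_p,\tau_q\rangle=s\ne0$. Then $\tau_p,\tau_q$ are $\mathbb R$-independent. By (14), $e=[p,q]$ has $\tau_e=0$ and $t_e=4s\ne0$. The element $p^iq^je^k$ has $\tau=i\tau_p+j\tau_q$ and $t=it_p+jt_q+2ijs+4sk$. So these elements are distinct for distinct $(i,j,k)$, and for $|i|,|j|\le r$, $|k|\le r^2$, $r\ge1$, we have $|\tau|\le Cr$, $|t|\le Cr^2$, hence $e^{d}\le C'r^2$. There are at least $r^4$ of them for each integer $r\ge 1$. So $N(L):=\#\{\gamma\in P:d(o_1,\gamma o_1)\le L\}\ge c'e^{2L}$ for large $L$, with some $c'>0$. For any fixed $L_0$ and large $L$,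
$$\sum_{\gamma\in P,\ d(o_1,\gamma o_1)>L_0}e^{-2d(o_1,\gamma o_1)}\ge e^{-2L}\bigl(N(L)-N(L_0)\bigr)\ge\frac{c'}2 .$$
So no tail is small and $\sum_{\gamma\in P}e^{-2d(o_1,\gamma o_1)}=\infty$. This contradicts (4), since convergence does not depend on the base point.

**Step 3: the exhaustion.** Step 2 lets us straighten the action, as $\tilde w$ did for $\Gamma_2$. Let $\mathcal S=\mathrm{span}_{\mathbb R}\{\tau_p:p\in P'\}$. By Step 2 and bilinearity, $\langle s,s'\rangle$ is real for $s,s'\in\mathcal S$. So a real orthonormal basis of $\mathcal S$ is orthonormal for the Hermitian product. In suitable unitary coordinates $\mathcal S=\mathbb R^k\subset\mathbb C^k\subset V_0$. Write $z=(\zeta,\eta)$ with $\zeta=\xi+iy\in\mathbb C^k$ and $\eta$ the remaining coordinates, and put $\tilde w=w-i\,\zeta\cdot\zeta$ (bilinear product). For $\tau\in\mathbb R^k$ we have $\langle\zeta,\tau\rangle=\zeta\cdot\tau$ and $(\zeta+\tau)\cdot(\zeta+\tau)=\zeta\cdot\zeta+2\zeta\cdot\tau+|\tau|^2$, so $P'$ acts by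
$$(\zeta,\eta,\tilde w)\mapsto(\zeta+\tau,\ A'\eta,\ \tilde w+t),\quad\tau\in\mathbb R^k,\ t\in\mathbb R,\ A'\text{ unitary},\qquad u=\operatorname{Im}\tilde w-2|y|^2-|\eta|^2>0 .$$
The last formula holds because $\operatorname{Im}w=\operatorname{Im}\tilde w+|\xi|^2-|y|^2$. The law (14) is now addition, so $\Delta\subset\mathbb R^k\times\mathbb R$ is a discrete additive group, a lattice in its real span $E$, and $E$ projects onto $\mathbb R^k$. So either $E=\mathbb R^{k+1}$, or $E$ is a graph $\{t=\lambda\cdot\tau\}$ with $\lambda\in\mathbb R^k$. Put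
$$\varphi=\frac1u+(\operatorname{Im}\tilde w)^2\ \text{ if }E=\mathbb R^{k+1},\qquad\varphi=\frac1u+(\operatorname{Im}\tilde w)^2+|\tilde w-\lambda\cdot\zeta|^2\ \text{ if }E=\{t=\lambda\cdot\tau\}.$$
For $\Gamma_1$ ($k=0$, $E=\mathbb R$) this is the first function of Section 1. For $\Gamma_2$ ($k=1$, $\lambda=0$) it is the second with an extra term $(\operatorname{Im}\tilde w)^2$.

*Invariance.* $u$ and $\operatorname{Im}\tilde w$ are invariant, and in the graph case $\tilde w-\lambda\cdot\zeta$ changes by $t-\lambda\cdot\tau=0$.

*Strict plurisubharmonicity.* On a vector $(a,b)\in\mathbb C^{n-1}\times\mathbb C$ in the coordinates $(z,w)$, the Levi form of $-\log u$ is $\frac{|a|^2}u+\frac{|\partial u(a,b)|^2}{u^2}$. If it vanishes, then $a=0$, so $\partial u(a,b)=b/(2i)=0$ and $b=0$. So $-\log u$ is strictly psh, and so is $\frac1u=e^{-\log u}$. The other terms, the square of a pluriharmonic function and $|\text{holomorphic}|^2$, are psh.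

*Exhaustion.* If $\varphi\le C$, then $u\ge1/C$, $|\operatorname{Im}\tilde w|\le\sqrt C$, and $2|y|^2+|\eta|^2\le\operatorname{Im}\tilde w$, so $y$ and $\eta$ are bounded. Modulo $P'$ the pair $(\xi,\operatorname{Re}\tilde w)$ is bounded. In the first case $\Delta$ is a lattice in $\mathbb R^{k+1}$. In the second, $\Delta$ projects to a lattice in $\mathbb R^k$, so $\xi$ is bounded modulo $P'$, and then $\operatorname{Re}\tilde w=\operatorname{Re}(\tilde w-\lambda\cdot\zeta)+\lambda\cdot\xi$ is bounded. With $u\ge1/C$ this gives a compact subset of the domain. So $\varphi$ is a smooth strictly psh exhaustion of $\mathbb B/P'$.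

*From $P'$ to $P$.* As $\varphi$ is $P'$-invariant, $\varphi\circ p$ depends only on the coset $P'p$. The sum of $\varphi\circ p$ over the finitely many cosets $P'p\in P'\backslash P$ is $P$-invariant, smooth, psh and $\ge\varphi\ge0$. Its sublevel sets are closed and contained in those of $\varphi$, which are compact modulo $P'$. This is the required $\varphi_i$. $\square$

## 10. $X_c$ is Stein

**Proposition 6.** For every $c\in(0,1)$ the set $X_c$ is Stein.

*Proof.* We glue the $\varphi_i$ on the cusps to $-F$ on the compact set $Q$ of (12), and use $h$ at the boundary of $X_c$.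

**Step 1: cut-offs.** Since $T'_i$ is closed in $M$ and $T_i\supset T'_i$ is open, there are smooth $\theta_i:M\to[0,1]$ with $\theta_i=1$ near $T'_i$ and $\operatorname{supp}\theta_i\subset T_i$. The set $T_i$ is open both in $M$ and in $\mathbb B/P_i$, so $\varphi_i$ is a function on $T_i$. The sets $Q\cap\operatorname{supp}\theta_i\subset T_i$ are compact. Let $s_0>\max_{Q\cap\operatorname{supp}\theta_i}\varphi_i$ for all $i$. For smooth convex increasing $\kappa_i:\mathbb R\to\mathbb R$ with $\kappa_i(s)=s$ for $s\le s_0$, to be chosen in Step 3, set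
$$W=\sum_i\theta_i\,\kappa_i(\varphi_i),$$
extended by $0$; it is smooth on $M$.

**Step 2: strict plurisubharmonicity.** The aim is a constant $C'$, independent of the $\kappa_i$, with $W-C'F$ strictly psh on $X_c$. Near $Q$, $W=\sum_i\theta_i\varphi_i$, because $\varphi_i<s_0$ near $Q\cap\operatorname{supp}\theta_i$. So $i\partial\bar\partial W\ge-C_1\omega$ on $Q$, with $C_1\ge0$ independent of the $\kappa_i$. On the compact set $Q$ we have $i\partial\bar\partial(-F)\ge c_1\omega$ with $c_1>0$. Let $C'=1+C_1/c_1$. On $Q$,
$$i\partial\bar\partial(W-C'F)\ge(-C_1+c_1+C_1)\omega=c_1\omega .$$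
A point of $X_c\setminus Q$ lies in some $T'_i$ by (12). Near it $\theta_i=1$ and $\theta_j=0$ for $j\ne i$, because $\operatorname{supp}\theta_j\subset T_j$ and $T_i\cap T_j=\emptyset$. So $W=\kappa_i(\varphi_i)$ is psh there, and $W-C'F$ is strictly psh because $-F$ is.

**Step 3: growth of $\kappa_i$.** In the cusps $F$ need not be bounded, so $W$ must dominate it. Put
$$m_i(s)=C'\max\{F(x):x\in T'_i,\ \varphi_i(x)\le s\},$$
with maximum $0$ over the empty set. The set is compact, since $\{\varphi_i\le s\}$ is compact in $\mathbb B/P_i$ and $T'_i=T'_{\Lambda_i}/P_i$ is closed there. So $m_i$ is finite and nondecreasing. We want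
$$\kappa_i(s)\ge s+m_i(s)\qquad(s\ge s_0+1).\tag{15}$$
Let $\beta(s)=0$ for $s\le0$ and $\beta(s)=\int_0^s\int_0^re^{-1/v}\,dv\,dr$ for $s>0$, a smooth convex nondecreasing function with $\beta(1)>0$. Put
$$\kappa_i(s)=s+\sum_{k\ge0}\frac{m_i(s_0+2+k)}{\beta(1)}\,\beta(s-s_0-k).$$
The sum is locally finite and vanishes for $s\le s_0$. For $s\in[s_0+1+k,\,s_0+2+k]$ the $k$-th term is at least $m_i(s_0+2+k)\ge m_i(s)$. So (15) holds.

**Step 4: the exhaustion.** On $X_c$ put
$$\Psi=W-C'F+\frac1{-c-h} .$$
On $(-\infty,-c)$ the function $v\mapsto\frac1{-c-v}$ is convex and increasing, so the last term is continuous, positive and psh. Hence $\Psi$ is continuous and strictly psh. On $T'_i$ we have $W=\kappa_i(\varphi_i)$, so by (15) $W-C'F\ge\varphi_i$ where $\varphi_i\ge s_0+1$. On the compact sets $Q$ and $\{\varphi_i\le s_0+1\}\cap T'_i$ the function $W-C'F$ is bounded. So by (12) $W-C'F\ge-B_0$ on $X_c$ for some $B_0>0$.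

Let $\Psi\le A$, where we may take $A>0$. Then $W-C'F\le A$, so the point lies in $Q$ or in some $\{\varphi_i\le\max(A,s_0+1)\}\cap T'_i$; these are finitely many compact subsets of $M$. Also $\frac1{-c-h}\le A+B_0$, so $h\le-c-\frac1{A+B_0}$. Therefore $\{\Psi\le A\}$, which is closed in $X_c$, lies in a compact subset of $X_c$. So $\Psi$ is a continuous strictly psh exhaustion of $X_c$, and $X_c$ is Stein by the theorems of Richberg and Grauert (or by Narasimhan's theorem). $\square$

## 11. Letting $c\to0$: the Runge property

Since $h<0$, we have $M=\bigcup_{j\ge2}X_{1/j}$, an increasing union of Stein open sets. To conclude we need the Runge property.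

**Step 1: $X_c$ is Runge in $X_{c'}$ for $0<c'<c<1$.** Put $X=X_{c'}$, and let $\Psi\ge0$ be a smooth strictly psh exhaustion of the Stein manifold $X$. Let $K\subset X_c$ be compact. We want a smooth strictly psh exhaustion of $X$ that is negative on $K$ and whose set $\{\le0\}$ lies in $X_c$. Choose $\eta>0$ with $h\le-c-2\eta$ on $K$, and $A>0$ with $A>\max_K\Psi$. Let
$$v=\max\Bigl(\Psi-A,\ h+c+\eta+\frac\eta{2A}\Psi\Bigr).$$
Both entries are continuous and strictly psh, so $v$ is too, and $v\ge\Psi-A$ makes it an exhaustion of $X$. On $K$ the first entry is negative and the second is at most $-\eta+\frac\eta2=-\frac\eta2$. So $v<0$ on $K$. For $\sigma<\eta$, since $\Psi\ge0$,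
$$\{v\le\sigma\}\subset\{h\le-c-\eta+\sigma\}\subset X_c .$$
By Richberg there is a smooth strictly psh $v'$ on $X$ with $|v'-v|<\min(\eta/2,-\max_Kv)$. Then $v'<0$ on $K$, $\{v'\le0\}\subset\{v\le\eta/2\}\subset X_c$, and $v'$ is an exhaustion of $X$. Every $f\in\mathcal O(X_c)$ is holomorphic near $\{v'\le0\}$, so by Hörmander's theorem it is a uniform limit on $\{v'\le0\}\supset K$ of functions in $\mathcal O(X)$.

**Step 2: conclusion.** By the Behnke–Stein theorem on increasing unions, $M$ is Stein. This proves Theorem 1, and with it Corollary 2. $\blacksquare$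

## 12. Optimality of the exponent, torsion

**Proposition 7.** (i) For every $n\ge1$, the condition $\delta<2$ in Corollary 2 cannot be weakened to $\delta\le2$. (ii) For $n\ge3$ there are Stein quotients with $\delta=n-1\ge2$; hence no upper bound on $\delta$ is necessary for the quotient to be Stein.

*Proof.* (i) Let $\Gamma$ be a torsion-free cocompact lattice of $\mathrm{SU}(1,1)\subset\mathrm{SU}(n,1)$. It maps injectively to $\mathrm{PU}(n,1)$: for $n\ge2$ an element of $\mathrm{SU}(1,1)$ acts as the identity on a nonzero subspace, so it is scalar only if it is $1$; for $n=1$ the nontrivial scalar $-1$ has finite order and is not in $\Gamma$. The group preserves a complex geodesic, of curvature $-4$, and acts cocompactly on it, so $\delta(\Gamma)=2$ by the area count in Section 2. The quotient $\mathbb B/\Gamma$ contains a compact complex curve, so it is not Stein.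

(ii) Let $\Gamma$ be a torsion-free cocompact lattice of $\mathrm{SO}_0(n,1)\subset\mathrm{PU}(n,1)$, $n\ge3$. It acts cocompactly on the real ball $\mathbb H^n_{\mathbb R}=\mathbb B\cap\mathbb R^n$, which is totally geodesic of curvature $-1$, so $\delta(\Gamma)=n-1\ge2$. Consider
$$f(z)=-\log\frac{1-|z|^2}{|1-z\cdot z|} .$$
Under a real matrix preserving the form, $1-|z|^2$ and $|1-z\cdot z|$ are multiplied by the same factor, so $f$ is $\mathrm{SO}_0(n,1)$-invariant. As $1-z\cdot z\ne0$ on $\mathbb B$, $\log|1-z\cdot z|$ is pluriharmonic, and $f$ is strictly psh since $-\log(1-|z|^2)$ is. Given $z$, move its nearest point in $\mathbb H^n_{\mathbb R}$ to $0$. The geodesic from $0$ to $z$ is then a straight line perpendicular to $\mathbb R^n$, so $z$ becomes $iy$ with $y\in\mathbb R^n$, $|y|<1$, and $f(iy)=\log\frac{1+|y|^2}{1-|y|^2}$. So the sublevel sets of $f$ are bounded neighborhoods of $\mathbb H^n_{\mathbb R}$, on which $\Gamma$ is cocompact. Thus $f$ is a smooth strictly psh exhaustion of $\mathbb B/\Gamma$, which is Stein. $\square$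

**Proposition 8.** If $\Gamma<\mathrm{PU}(n,1)$ is finitely generated and discrete with $\delta(\Gamma)<2$, then $\mathbb B/\Gamma$ is a Stein space.

*Proof.* Selberg's lemma gives a torsion-free normal subgroup $\Gamma_0$ of finite index, and $\delta(\Gamma_0)\le\delta(\Gamma)<2$. By Corollary 2, $\mathbb B/\Gamma_0$ is Stein, and $\mathbb B/\Gamma$ is its quotient by a finite group, hence a Stein space. $\square$

## 13. Which parabolic quotients are Stein

Let $P$ be a nontrivial discrete torsion-free group consisting of $1$ and parabolic elements fixing a point $\xi\in\partial\mathbb B$. Step 1 of Section 9 did not use (4), so it provides $P'$, $V_0$ and $\Delta$. Let $\mathcal S=\mathrm{span}_{\mathbb R}\{\tau_p:p\in P'\}\subset V_0$.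

**Proposition 9.** $\mathbb B/P$ is Stein if and only if $\mathcal S\cap i\mathcal S=0$. In particular it is Stein if $P$ is virtually abelian.

For $\Gamma_1,\Gamma_2,\Gamma_3$ the space $\mathcal S$ is $0$, $\mathbb R$, $\mathbb C$, in agreement with Section 1. For $n=3$, let $P$ be generated by the Heisenberg translations with $t=0$ and $\tau=e_1$, respectively $\tau=ie_1+e_2$. Here $\operatorname{Im}\langle e_1,ie_1+e_2\rangle=-1$, so the commutator is vertical with $|t|=4$, and all $t$ are in $2\mathbb Z$; the group is discrete and not abelian. The sum over $(\tau,t)$ behaves as for $\Gamma_3$, so $\delta(P)=2$. But $\mathcal S=\{(a+ib,b):a,b\in\mathbb R\}$ satisfies $\mathcal S\cap i\mathcal S=0$: elements of $i\mathcal S$ are $(ia'-b',ib')$, and equality forces $b=b'=0$, then $a=a'=0$. So this quotient is Stein although $\delta=2$.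

*Proof of Proposition 9.* **Step 1: reduction to $P'$.** A finite covering of a Stein manifold is Stein, so if $\mathbb B/P$ is Stein, so is $\mathbb B/P'$. Conversely, a positive smooth strictly psh exhaustion of $\mathbb B/P'$ gives one of $\mathbb B/P$ by summing over cosets, as in Section 9. So we may work with $P'$ if in the Stein case we produce such an exhaustion.

**Step 2: $\Delta$ abelian.** By (14), $\operatorname{Im}\langle\tau_p,\tau_q\rangle=0$ for all $p,q$, so $\operatorname{Im}\langle\cdot,\cdot\rangle=0$ on $\mathcal S$. If $s,is\in\mathcal S$, then $0=\operatorname{Im}\langle is,s\rangle=|s|^2$. So $\mathcal S\cap i\mathcal S=0$. Step 3 of Section 9 used only this isotropy, and its $\varphi$ is a strictly psh exhaustion of $\mathbb B/P'$. So $\mathbb B/P$ is Stein. If $P$ is virtually abelian, we are in this case: for $p,q\in P'$ some powers $p^N,q^N$ commute, so $N^2\operatorname{Im}\langle\tau_p,\tau_q\rangle=0$, and $\Delta$ is abelian by (14).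

**Step 3: $\Delta$ not abelian; a lattice in $\mathcal S$.** A nontrivial commutator is a vertical element $(0,t_0)\in\Delta$, $t_0\ne0$. The group $\tau(\Delta)=\{\tau_p\}$ is discrete: if infinitely many distinct $\tau_p$ were bounded, we could multiply by powers of $(0,t_0)$ to make $|t_p|\le|t_0|$, which contradicts the discreteness of $\Delta$. So $\tau(\Delta)$ is a lattice in $\mathcal S$.

**Step 4: $\Delta$ not abelian and $\mathcal S\cap i\mathcal S=0$.** Write $V_0=\mathcal S\oplus i\mathcal S\oplus V''$ with $V''$ a complex subspace, $z_1=s+i\sigma+z''$ with $s,\sigma\in\mathcal S$, and $q=|\sigma|^2+|z''|^2$. This function on $V_0$ is invariant under translation by $\mathcal S$. In complex coordinates $\zeta_j=s_j+i\sigma_j$ from a real orthonormal basis of $\mathcal S$, $|\sigma|^2=\sum(\operatorname{Im}\zeta_j)^2$ has constant positive definite Levi form. So $q$ has constant positive definite Levi form on $V_0$. For large $C>0$, $Cq-|z_1|^2$ is psh. Then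
$$v=u+Cq+|z_2|^2=\operatorname{Im}w+\bigl(Cq-|z_1|^2\bigr)$$
is $P'$-invariant and positive by the first expression, and psh by the second. So $\frac1u+v$ is smooth and strictly psh. On a sublevel set, $u$ is bounded above and bounded below by a positive constant, and $\sigma,z'',z_2$ are bounded. Modulo $P'$, $s$ is bounded by Step 3. Then $\operatorname{Im}w=u+|z|^2$ is bounded, and $\operatorname{Re}w$ is bounded by using powers of the vertical element, which does not change $z_1$ and changes $z_2$ only by a unitary map. So $\frac1u+v$ is an exhaustion of $\mathbb B/P'$, and $\mathbb B/P$ is Stein.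

**Step 5: $\mathcal S\cap i\mathcal S\ne0$.** By Step 2, $\Delta$ is not abelian, so Step 3 applies. Let $0\ne e\in\mathcal S\cap i\mathcal S$. Then $ie\in\mathcal S$ as well, so $\mathbb Ce\subset\mathcal S$. Let $C_0$ be the image in $\mathbb B/P'$ of $\{z_1\in\mathcal S,\ z_2=0,\ u=1\}$. It is compact: modulo $P'$, $z_1$ is bounded, then $\operatorname{Im}w=1+|z_1|^2$ is bounded, and $\operatorname{Re}w$ is bounded by the vertical element. The discs
$$|\zeta|\le r,\qquad\zeta\mapsto\bigl(\zeta e,\ 0,\ i(1+r^2|e|^2)\bigr),\qquad u=1+(r^2-|\zeta|^2)|e|^2,$$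
have boundaries in $C_0$. Their centers have $u=1+r^2|e|^2\to\infty$ and leave every compact set, because $u$ is a continuous function on $\mathbb B/P'$. By the maximum principle the centers lie in the holomorphic hull of $C_0$, which is therefore not compact. So $\mathbb B/P'$ is not Stein, and by Step 1 neither is $\mathbb B/P$. $\square$
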